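\title{Twisted centers of Ariki--Koike algebras and the center of the cyclotomic Hecke algebra of type $G(r,p,n)$}

\begin{abstract}
When the cyclotomic parameters of the Ariki--Koike algebra of type $G(r,1,n)$ are stable under multiplication by a primitive $p$-th root of unity, the algebra has an automorphism $\sigma$ of order $p$ whose fixed subalgebra is the cyclotomic Hecke algebra of type $G(r,p,n)$. Hu and Wang conjectured that the dimensions of the $\sigma^k$-twisted centers of the former algebra and of the center of the latter do not change when one passes to a semisimple deformation. We prove the conjecture and give formulas for these dimensions. The twisted center is dual to a twisted cocenter, and we exhibit an explicit basis of the twisted cocenter, modeled on conjugacy class representatives of the group $G(r,1,n)$, over an arbitrary commutative ring in which the parameters are invertible and the root of unity is primitive in a strict sense.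
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The algebras and the question}

Let $R$ be a commutative ring, $r,n\ge 1$, $q\in R^\times$ and $\kappa_1,\dots,\kappa_r\in R$; put $f(X)=\prod_{i=1}^r(X-\kappa_i)$. The \emph{Ariki--Koike algebra}, or cyclotomic Hecke algebra of type $G(r,1,n)$, with Hecke parameter $q$ and cyclotomic parameters $\kappa_1,\dots,\kappa_r$ is the unital associative $R$-algebra $H_n=H_n(R)$ with generators $T_0,T_1,\dots,T_{n-1}$ and relations
\begin{gather*}
f(T_0)=0,\qquad T_0T_1T_0T_1=T_1T_0T_1T_0,\qquad (T_i-q)(T_i+1)=0\quad(1\le i\le n-1),\\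
T_iT_j=T_jT_i\quad(|i-j|\ge2),\qquad T_iT_{i+1}T_i=T_{i+1}T_iT_{i+1}\quad(1\le i\le n-2).
\end{gather*}
Suppose that multiplication by $\zeta\in R^\times$ permutes the multiset $\{\kappa_1,\dots,\kappa_r\}$. Then $f(\zeta X)=\zeta^rf(X)$, and the other relations are homogeneous in $T_0$, so there is an automorphism
\[
\sigma_\zeta\colon H_n\to H_n,\qquad T_0\mapsto\zeta T_0,\qquad T_i\mapsto T_i\quad(i\ge1).
\]
For an algebra $H$ with an automorphism $\theta$, the \emph{$\theta$-twisted center} is
\[
Z_\theta(H)=\{z\in H\mid zh=\theta(h)z\ \text{ for all }h\in H\};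
\]
for $\theta=\mathrm{id}$ it is the center $Z(H)$. Finally, if $p$ divides $r$ and all $\kappa_i$ are units, then $T_0$ is invertible because $f(0)$ is a unit, and we let $H_{r,p,n}(R)$ be the subalgebra of $H_n(R)$ generated by
\[
T_0^p,\qquad T_u:=T_0^{-1}T_1T_0,\qquad T_1,\dots,T_{n-1}
\]
(by $T_0^p$ alone if $n=1$). For parameters of the shape considered next, this is the cyclotomic Hecke algebra of type $G(r,p,n)$.

Now fix a field $K$, integers $p,d,n\ge1$ and $r=pd$. Assume that $K$ contains a primitive $p$-th root of unity $\varepsilon$, and let $1\ne\xi\in K^\times$ and $Q_1,\dots,Q_d\in K^\times$. Let $x$ be an indeterminate, $\mathcal O=K[x]_{(x)}$ and $\mathbb K=K(x)$ the fraction field of $\mathcal O$. We consider two Ariki--Koike algebras: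
\begin{itemize}
\item $\mathcal H_{r,n}(K)$ over $K$, with Hecke parameter $\xi$ and cyclotomic parameters $Q_j\varepsilon^i$;
\item $\mathcal H_{r,n}(\mathbb K)$ over $\mathbb K$, with Hecke parameter $x+\xi$ and cyclotomic parameters $(x^{jn}+Q_j)\varepsilon^i$;
\end{itemize}
in both cases $1\le i\le p$ and $1\le j\le d$. For $F\in\{K,\mathbb K\}$ write $\sigma=\sigma_\varepsilon$, an automorphism of order $p$, let $\mathcal H_{r,p,n}(F)$ be the subalgebra defined above, and put $Z(\mathcal H_{r,n}(F))^{(k)}=Z_{\sigma^k}(\mathcal H_{r,n}(F))$ for $k\in\mathbb Z/p\mathbb Z$.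

It is known that $\mathcal H_{r,n}(\mathbb K)$ and $\mathcal H_{r,p,n}(\mathbb K)$ are split semisimple, and that the twisted centers of $\mathcal H_{r,n}$ and the center of $\mathcal H_{r,p,n}$ are at least as large over $K$ as over $\mathbb K$. For the twisted centers the reason is that both are kernels of one matrix with entries in $\mathcal O$, that of $z\mapsto(zT_i-\sigma^k(T_i)z)_{0\le i<n}$, and the rank of a matrix can only drop when $x$ is set to $0$. The question is whether it does drop.

\medskip
\noindent\textbf{Conjecture} (Hu and Wang \cite{HW}). \emph{For every $k\in\mathbb Z/p\mathbb Z$,}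
\[
\dim_K Z(\mathcal H_{r,n}(K))^{(k)}=\dim_{\mathbb K}Z(\mathcal H_{r,n}(\mathbb K))^{(k)},\qquad
\dim_K Z(\mathcal H_{r,p,n}(K))=\dim_{\mathbb K}Z(\mathcal H_{r,p,n}(\mathbb K)).
\]

The two halves belong together. We shall see in Section~\ref{sec:sub} that $\mathcal H_{r,p,n}$ is the fixed subalgebra of $\sigma$ and that its center is the direct sum of the $\sigma$-fixed parts of the $p$ twisted centers. In the semisimple case the $\sigma^k$-twisted center has one basis vector for each simple module that is isomorphic to its twist by $\sigma^k$. Simple modules are labeled by $r$-multipartitions of $n$, that is, $r$-tuples of partitions of total size $n$, and $\sigma$ permutes the components as $\varepsilon$ permutes the parameters. So the right-hand sides of the conjecture count multipartitions with a cyclic symmetry.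

Let $P_s(m)$ be the number of $s$-multipartitions of $m$, with $P_s(m)=0$ if $m\notin\mathbb Z_{\ge0}$, and let $J_2(t)=t^2\prod_{\pi\mid t}(1-\pi^{-2})$, the product running over the primes $\pi$ dividing $t$.

\begin{theorem}\label{thm:A}
Let $k\in\mathbb Z/p\mathbb Z$ and let $e=p/\gcd(p,k)$ be the order of $\varepsilon^k$. Then for $F\in\{K,\mathbb K\}$
\[
\dim_F Z(\mathcal H_{r,n}(F))^{(k)}=P_{r/e}(n/e),\qquad
\dim_F Z(\mathcal H_{r,p,n}(F))=\frac1p\sum_{t\mid\gcd(p,n)}J_2(t)\,P_{r/t}(n/t).
\]
In particular the conjecture holds.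
\end{theorem}

\begin{example}\label{ex:n1}
Let $n=1$. The algebra $F[T_0]/(f)$ is commutative of dimension $r=P_r(1)$. For $k\ne0$ the condition on $z$ reads $(1-\varepsilon^k)T_0z=0$, so $z=0$ because $T_0$ is invertible; indeed $P_{r/e}(1/e)=0$. Since $f$ is a polynomial of degree $d$ in $X^p$, the subalgebra generated by $T_0^p$ has dimension $d=\frac1pP_r(1)$. The invertibility of the $Q_j$ cannot be dropped: for $d=1$, $p>1$ and $Q_1=0$ we get $K[T_0]/(T_0^p)$, whose $\sigma$-twisted center is $KT_0^{p-1}\ne0$, whereas $P_1(1/p)=0$. So a twisted center can jump under specialization, and the proof has to use that $T_0$ is invertible.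
\end{example}

\subsection{The twisted cocenter}

An upper bound for the dimension of a center is hard to obtain directly, because central elements are solutions of equations that we cannot solve explicitly. We pass to the dual object. For an $R$-algebra $H$ with automorphism $\theta$, let $[H,H]_\theta$ be the $R$-span of all $hh'-h'\theta(h)$; the \emph{twisted cocenter} is $C_\theta(H)=H/[H,H]_\theta$. If $H$ is a symmetric algebra, then $Z_\theta(H)$ is the dual of $C_\theta(H)$ (Lemma~\ref{lem:dual}). An upper bound for a quotient is a spanning set, and spanning sets are found by rewriting.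

The group case shows which spanning set to expect. The \emph{Jucys--Murphy elements} of $H_n$ are
\[
L_1=T_0,\qquad L_{i+1}=q^{-1}T_iL_iT_i\quad(1\le i\le n-1).
\]
Take $R=\mathbb C$, $q=1$ and $f=X^r-1$. Then $H_n$ is the group algebra of the group $G=G(r,1,n)$ of monomial $n\times n$ matrices whose nonzero entries are $r$-th roots of unity: $T_i$ ($i\ge1$) is the permutation matrix of $(i,i+1)$, and $L_i$ is the diagonal matrix with a fixed primitive $r$-th root of unity $\zeta_r$ in position $i$ and $1$ elsewhere. Each cycle of the permutation underlying $g\in G$ has a length $\ell$ and a color $a\in\{0,\dots,r-1\}$, where $\zeta_r^a$ is the product of the entries of $g$ along the cycle, and the conjugacy class of $g$ is determined by the multiset of pairs $(\ell,a)$. For $g\in G$ we have $\sigma_\zeta(g)=\chi(g)g$, where $\chi$ is the linear character with $\chi(T_0)=\zeta$ and $\chi(T_i)=1$ for $i\ge1$. The twisted commutators impose the relations $gyg^{-1}=\chi(g)y$ for $g,y\in G$, so a conjugacy class survives in the twisted cocenter exactly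 when $\chi$ is trivial on the centralizer of its elements. That centralizer contains, for each cycle of type $(\ell,a)$, the cycle itself, on which $\chi$ takes the value $\zeta^a$, and the product of the $L_i$ over the support of the cycle, on which $\chi$ takes the value $\zeta^\ell$. If $\zeta$ has order $e$, then all lengths and colors of a surviving class are divisible by $e$.

We lift class representatives to $H_n$. A \emph{block} is a pair $\beta=(\ell,a)$ of integers with $\ell\ge1$ and $0\le a\le r-1$. For $m\ge0$ with $m+\ell\le n$ put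
\[
\gamma_{m,\ell}=T_{m+\ell-1}T_{m+\ell-2}\cdots T_{m+1}\quad(\gamma_{m,1}=1),\qquad B_{m;\beta}=B_{m;\ell,a}=\gamma_{m,\ell}L_{m+1}^a;
\]
in the group this is a cycle of length $\ell$ and color $a$ on $\{m+1,\dots,m+\ell\}$. For a sequence of blocks $s=(\beta_1,\dots,\beta_N)$ with $\beta_i=(\ell_i,a_i)$ and \emph{size} $\sum_i\ell_i=n$, let
\[
E_s=B_{m_1;\beta_1}B_{m_2;\beta_2}\cdots B_{m_N;\beta_N},\qquad m_i=\ell_1+\dots+\ell_{i-1}.
\]
Blocks are totally ordered by
\begin{equation}\label{eq:order}
(\ell,a)<(\ell',a')\iff \ell<\ell'\ \text{ or }\ (\ell=\ell'\text{ and }a>a'),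
\end{equation}
and $s$ is \emph{sorted} if $\beta_1\le\dots\le\beta_N$. For $e\mid r$ we call $s$ \emph{$e$-good} if it is sorted and all $\ell_i$ and $a_i$ are divisible by $e$.

Call $\zeta\in R$ a \emph{strictly primitive $e$-th root of unity} if $\zeta^e=1$ and $1-\zeta^t\in R^\times$ for $1\le t<e$; in a field this is the usual notion of a primitive $e$-th root of unity. In the next theorem, a submodule $M(R)\subseteq H_n(R)$, defined for all rings and parameters as in the theorem, \emph{commutes with base change} if for every ring homomorphism $R\to R'$ the natural map $R'\otimes_RM(R)\to M(R')$ is an isomorphism, $H_n(R')$ being formed with the images of the parameters.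

\begin{theorem}\label{thm:B}
Let $R$ be a commutative ring, $e\mid r$, and let $\zeta\in R$ be a strictly primitive $e$-th root of unity. Let $q,Q_1,\dots,Q_{r/e}\in R^\times$ ($q=1$ is allowed), let $H_n(R)$ be the Ariki--Koike algebra with Hecke parameter $q$ and cyclotomic parameters $Q_j\zeta^i$ $(1\le i\le e$, $1\le j\le r/e)$, and let $\sigma=\sigma_\zeta$.
\begin{enumerate}
\item[(1)] $C_\sigma(H_n(R))$ is a free $R$-module with basis the images of the $E_s$, where $s$ runs over the $e$-good sequences of size $n$. Its rank is $P_{r/e}(n/e)$.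
\item[(2)] $Z_\sigma(H_n(R))$ is a free $R$-module of rank $P_{r/e}(n/e)$ and commutes with base change.
\item[(3)] Write $p=e$. Then $Z(H_{r,p,n}(R))$ is a finitely generated projective $R$-module of constant rank $\frac1p\sum_{t\mid\gcd(p,n)}J_2(t)P_{r/t}(n/t)$ and commutes with base change.
\end{enumerate}
\end{theorem}

For $\zeta=1$ this reproves that the dimension of the center of $H_n$ does not depend on the (invertible) parameters. Theorem~\ref{thm:A} is obtained by taking $R=K$ and $R=\mathbb K$.

\subsection{Plan of the proof}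

The heart of the matter is that the sorted $E_s$ span the twisted cocenter over every ring (Proposition~\ref{prop:span}). In the group, two adjacent blocks can be exchanged by conjugation; in $H_n$ this works only up to error terms, and only in one direction. Section~\ref{sec:JM} treats $n=2$ by hand and extracts the filtration that controls the errors, and Section~\ref{sec:span} proves the general exchange lemma and eliminates the sequences that are not $e$-good. Section~\ref{sec:ss} counts dimensions for generic parameters; the count matches the size of the spanning set, which forces linear independence over a universal ring. Section~\ref{sec:sub} reduces the center of $H_{r,p,n}$ to twisted centers, and Section~\ref{sec:proofs} assembles the proofs.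

\section{Background}\label{sec:back}

\subsection{Standard facts}

Permutations in $S_n$ are composed as functions, $s_i=(i,i+1)$, and $\operatorname{len}(w)$ is the number of inversions of $w$, that is, of pairs $a<b$ with $w(a)>w(b)$; it is the minimal length of a word in the $s_i$ representing $w$. We have $\operatorname{len}(ws_i)=\operatorname{len}(w)+1$ if and only if $w(i)<w(i+1)$. Since $T_1,\dots,T_{n-1}$ satisfy the braid relations, $T_w:=T_{i_1}\cdots T_{i_k}$ does not depend on the choice of a minimal word $w=s_{i_1}\cdots s_{i_k}$, and $T_{vw}=T_vT_w$ whenever $\operatorname{len}(vw)=\operatorname{len}(v)+\operatorname{len}(w)$. We need one instance: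
\begin{equation}\label{eq:len}
\text{if $g$ is increasing on $\{j+1,\dots,n\}$ and $\rho$ fixes $1,\dots,j$, then }\operatorname{len}(g\rho)=\operatorname{len}(g)+\operatorname{len}(\rho).
\end{equation}
Indeed, the inversions $(a,b)$ of $g\rho$ with $a>j$ are the inversions of $\rho$, and $(a,b)\mapsto(a,\rho(b))$ matches those with $a\le j$ with the inversions of $g$, all of which have $a\le j$.

\medskip
\noindent\textbf{Basis theorem} (Ariki--Koike \cite{AK}). The elements $L_1^{c_1}\cdots L_n^{c_n}T_w$ with $0\le c_i<r$ and $w\in S_n$ form an $R$-basis of $H_n(R)$.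

\medskip
Let $H$ be an $R$-algebra that is free of finite rank as a module. A \emph{symmetrizing form} is an $R$-linear map $\tau\colon H\to R$ with $\tau(hh')=\tau(h'h)$ such that $z\mapsto\tau(z\,\cdot\,)$ is an isomorphism $H\to\operatorname{Hom}_R(H,R)$. The last condition says that the Gram matrix of $(h,h')\mapsto\tau(hh')$ in a basis has unit determinant, so $1\otimes\tau$ is a symmetrizing form on $R'\otimes_RH$ for every $R\to R'$. An algebra with a symmetrizing form is called symmetric.

\medskip
\noindent\textbf{Symmetry theorem} (Malle--Mathas \cite{MM}). If $q$ and all $\kappa_i$ are invertible, then $H_n$ is a symmetric algebra.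

\subsection{Duality}

\begin{lemma}\label{lem:dual}
Let $H$ be an $R$-algebra, free of finite rank, $\theta$ an automorphism of $H$, and $R\to R'$ a ring homomorphism; put $H'=R'\otimes_RH$ and $\theta'=1\otimes\theta$.
\begin{enumerate}
\item[(a)] $C_{\theta'}(H')=R'\otimes_RC_\theta(H)$.
\item[(b)] If $\tau$ is a symmetrizing form on $H$, then $z\mapsto\tau(z\,\cdot\,)$ is an isomorphism $Z_\theta(H)\to\operatorname{Hom}_R(C_\theta(H),R)$.
\item[(c)] If moreover $C_\theta(H)$ is free of rank $N$, then so is $Z_\theta(H)$, and $R'\otimes_RZ_\theta(H)\to Z_{\theta'}(H')$ is an isomorphism.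
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $C_\theta(H)$ is the cokernel of $H\otimes_RH\to H$, $h\otimes h'\mapsto hh'-h'\theta(h)$, and tensor products preserve cokernels.

(b) We have $z\in Z_\theta(H)$ if and only if for all $h,h'$
\[
0=\tau\big((zh-\theta(h)z)h'\big)=\tau(zhh')-\tau(zh'\theta(h))=\tau\big(z(hh'-h'\theta(h))\big).
\]
So the isomorphism $H\to\operatorname{Hom}_R(H,R)$ carries $Z_\theta(H)$ onto the functionals that vanish on $[H,H]_\theta$.

(c) Apply (b) to $(H,\tau)$ and to $(H',1\otimes\tau)$. The map in question becomes the natural map $R'\otimes_R\operatorname{Hom}_R(C,R)\to\operatorname{Hom}_{R'}(R'\otimes_RC,R')$ for $C=C_\theta(H)$, which is an isomorphism when $C$ is free of finite rank.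
\end{proof}

Part (a) is the second reason to prefer the cocenter: it commutes with base change for free, so a basis found over a universal ring is a basis everywhere.

\subsection{Roots of unity}

Let $\zeta_e$ denote a complex primitive $e$-th root of unity.

\begin{lemma}\label{lem:roots}
Let $\zeta\in R$ be a strictly primitive $e$-th root of unity.
\begin{enumerate}
\item[(a)] $e\in R^\times$, and there is a ring homomorphism $\mathbb Z[\zeta_e,1/e]\to R$ with $\zeta_e\mapsto\zeta$. Moreover $\zeta_e$ is strictly primitive in $\mathbb Z[\zeta_e,1/e]$.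
\item[(b)] Let $k\in\mathbb Z$ and $g=\gcd(e,k)$. Then $\zeta^k$ is a strictly primitive $(e/g)$-th root of unity, and for $Q\in R$ the multiset $\{Q\zeta^i\mid1\le i\le e\}$ is the union of the multisets $\{Q\zeta^c(\zeta^k)^i\mid1\le i\le e/g\}$, $0\le c<g$.
\item[(c)] Let $\theta$ be an automorphism of an $R$-module $M$ with $\theta^e=1$, and $M_{(j)}=\{y\mid\theta(y)=\zeta^jy\}$. Then $M=\bigoplus_{j\in\mathbb Z/e}M_{(j)}$, with projections $\eta_j=\frac1e\sum_{l=0}^{e-1}\zeta^{-jl}\theta^l$.
\end{enumerate}
\end{lemma}

\begin{proof}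
(a) We have $0=\zeta^e-1=\prod_{t\mid e}\Phi_t(\zeta)$, where $\Phi_t$ is the $t$-th cyclotomic polynomial. For $t\mid e$, $t<e$, the factor $\Phi_t(\zeta)$ divides the unit $\zeta^t-1$. Hence $\Phi_e(\zeta)=0$, and $\zeta_e\mapsto\zeta$ defines a homomorphism from $\mathbb Z[\zeta_e]=\mathbb Z[X]/(\Phi_e)$ to $R$. The identity $\prod_{t=1}^{e-1}(1-\zeta_e^t)=e$ shows that $e$ is a unit in $R$ and that each $1-\zeta_e^t$ is a unit in $\mathbb Z[\zeta_e,1/e]$.

(b) The residues $ki$, $1\le i\le e/g$, run once through the subgroup $g\mathbb Z/e\mathbb Z$, and only $i=e/g$ gives $0$.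

(c) For $e\nmid t$ we have $(1-\zeta^t)\sum_{l=0}^{e-1}\zeta^{tl}=1-\zeta^{te}=0$, so the sum vanishes. This gives $\sum_j\eta_j=1$ and shows that $\eta_j$ acts on $M_{(i)}$ as $\delta_{ij}$. Finally $\theta\eta_j=\zeta^j\eta_j$.
\end{proof}

\section{Jucys--Murphy elements and the case $n=2$}\label{sec:JM}

In this section and the next, $R$, $q$ and $\kappa_1,\dots,\kappa_r$ are arbitrary, $\zeta\in R^\times$ permutes the $\kappa_i$, and $\sigma=\sigma_\zeta$; thus $\sigma(L_i)=\zeta L_i$. Put $H_0=R$. For $i\le n$, the symbol $H_i$ also denotes the subalgebra of $H_n$ generated by $T_0,\dots,T_{i-1}$; it is the image of the abstract algebra $H_i$ under a homomorphism that commutes with $\sigma$. We write $C_n=C_\sigma(H_n)$, and $y\equiv y'$ if $y$ and $y'$ have the same image in $C_n$. Thus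
\begin{equation}\label{eq:rot}
hh'\equiv h'\sigma(h),\qquad\text{and}\qquad y\equiv h^{-1}yh\ \text{ if $h$ is invertible and }\sigma(h)=h .
\end{equation}
The quadratic relation gives $T_i^2=(q-1)T_i+q$ and $T_i^{-1}=q^{-1}T_i-(1-q^{-1})$ for $i\ge1$.

\subsection{Commutation formulas}

\begin{lemma}\label{lem:comm}
Let $1\le i\le n-1$ and $a\ge0$.
\begin{enumerate}
\item[(a)] $T_i$ commutes with $L_j$ for $j\ne i,i+1$ and with $L_iL_{i+1}$. Each $L_j$ commutes with $H_{j-1}$; in particular the $L_j$ commute with each other.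
\item[(b)] $\displaystyle T_iL_{i+1}^a=L_i^aT_i+(q-1)\sum_{k=1}^aL_{i+1}^kL_i^{a-k}$ and $\displaystyle L_{i+1}^aT_i=T_iL_i^a+(q-1)\sum_{k=1}^aL_{i+1}^kL_i^{a-k}$.
\item[(c)] $\displaystyle L_{i+1}^a-T_iL_i^aT_i^{-1}=(1-q^{-1})\sum_{k=0}^{a-1}T_iL_{i+1}^kL_i^{a-k}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $j<i$, then $L_j$ is a word in $T_0,\dots,T_{i-2}$ up to a scalar. For $j=i+2$ we have $q^2L_{i+2}=T_{i+1}T_iL_iT_iT_{i+1}$, and since $T_{i+1}$ commutes with $L_i$,
\[
T_i\cdot T_{i+1}T_iL_iT_iT_{i+1}=T_{i+1}T_iT_{i+1}L_iT_iT_{i+1}=T_{i+1}T_iL_iT_{i+1}T_iT_{i+1}=T_{i+1}T_iL_iT_iT_{i+1}\cdot T_i .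
\]
For $j>i+2$, $L_j$ is a product of $L_{i+2}$, generators $T_{i+2},\dots,T_{j-1}$ and a scalar. Likewise $T_0$ commutes with $L_2=q^{-1}T_1T_0T_1$ by the relation of length four, hence with all $L_j$, $j\ge2$. So $L_j$ commutes with $T_0,\dots,T_{j-2}$, and $L_{j'}\in H_{j-1}$ for $j'<j$. Finally $T_iL_iL_{i+1}=q^{-1}T_iL_iT_iL_iT_i=L_{i+1}L_iT_i$.

(b) For $a=1$: $T_iL_{i+1}=q^{-1}T_i^2L_iT_i=L_iT_i+(q-1)L_{i+1}$. Multiplying the first formula for $a$ by $L_{i+1}$ on the right and substituting the case $a=1$ in $L_i^aT_iL_{i+1}$ produces $L_i^{a+1}T_i$, the term $k=1$, and the terms $k=2,\dots,a+1$ of the formula for $a+1$. The second formula is proved in the same way with all products reversed.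

(c) Both sides vanish for $a=0$. For $a\ge1$, the expression for $T_i^{-1}$ and (b) give
\[
T_i^{-1}L_{i+1}^a=q^{-1}L_i^aT_i+(1-q^{-1})\sum_{k=1}^{a-1}L_{i+1}^kL_i^{a-k}=L_i^aT_i^{-1}+(1-q^{-1})\sum_{k=0}^{a-1}L_{i+1}^kL_i^{a-k}.
\]
Multiply by $T_i$ on the left.
\end{proof}

In particular $\gamma_{m,\ell}$ and $B_{m;\ell,a}$ lie in $H_{m+\ell}$ and commute with $H_m$. Hence the factors of $E_s$ commute pairwise, since $B_{m_i;\beta_i}\in H_{m_{i'}}$ for $i<i'$.

\subsection{The case $n=2$}\label{sub:n2}

The sorted sequences of size $2$ give the elements $T_1L_1^a$ ($0\le a<r$) and $L_1^aL_2^b$ ($r>a\ge b\ge0$). We show that they span $C_2$. For $b\ge-1$ let $D_b=H_1T_1H_1+\sum_{k=0}^bL_2^kH_1$, an $H_1$-bimodule. By Lemma~\ref{lem:comm}(b), $L_2^bT_1$ and $T_1L_2^b$ lie in $D_b$, so the basis theorem gives $H_2=D_{r-1}$.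

The bottom layer is easy: $hT_1h'\equiv T_1h'\sigma(h)\in T_1H_1$ for $h,h'\in H_1$, so the image of $D_{-1}$ is spanned by the $T_1L_1^a$. The problem is to get rid of the monomials $L_1^aL_2^b$ with $a<b$. In the group they are conjugate to $L_1^bL_2^a$ under $T_1$. In $H_2$ the first two cases read
\begin{align*}
L_2&=q^{-1}T_1L_1T_1\equiv q^{-1}L_1T_1^2\equiv L_1+(1-q^{-1})T_1L_1,\\
L_1L_2^2&=q^{-1}T_1L_1L_2L_1T_1\equiv q^{-1}L_1^2L_2T_1^2=(q-1+q^{-1})L_1^2L_2+(1-q^{-1})L_1^2T_1L_1,
\end{align*}
where the second line uses that $T_1$ commutes with $L_1L_2$ and that $L_2T_1=T_1L_1+(q-1)L_2$. The exchange is not exact, but in both cases the degree in $L_2$ drops modulo $D_{-1}$. This holds in general. Let $a<b$. By Lemma~\ref{lem:comm}(c), $L_2^b\in T_1L_1^bT_1^{-1}+D_{b-1}$. By the first formula of Lemma~\ref{lem:comm}(b),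
\[
T_1^{-1}L_1^aT_1=L_2^a-(q-1)\sum_{k=1}^aT_1^{-1}L_2^kL_1^{a-k}\in D_a ,
\]
because $T_1^{-1}L_2^k=q^{-1}T_1L_2^k-(1-q^{-1})L_2^k\in D_k$. Therefore
\[
L_2^bL_1^a\in T_1L_1^bT_1^{-1}L_1^a+D_{b-1},\qquad T_1L_1^bT_1^{-1}L_1^a\equiv L_1^b\,T_1^{-1}L_1^aT_1\in D_a\subseteq D_{b-1},
\]
and induction on $b$ shows that the image of every $D_b$ is spanned by sorted elements.

Now let the $\kappa_i$ be units and $\zeta$ strictly primitive of order $e\mid r$. If $y$ commutes with a unit $z$ and $\sigma(z)=\zeta^tz$, then $y=z(z^{-1}y)\equiv z^{-1}y\sigma(z)=\zeta^ty$. Taking $z=L_1$ kills all $L_1^aL_2^b$ unless $e=1$; taking $z=L_1L_2$ and $z=T_1L_1^a$ kills $T_1L_1^a$ unless $e\mid2$ and $e\mid a$. What remains has $r+\binom{r+1}2=P_r(2)$ elements if $e=1$, $r/2=P_{r/2}(1)$ elements if $e=2$, and none if $e>2$.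

\begin{remark}
The direction of the order on colors in \eqref{eq:order} matters. Let $R$ be a field, $\zeta=1$, $r\ge3$, all $\kappa_i\neq0$ and $q^2-q+1=0$. The second computation above shows that the image of $L_1L_2^2$ lies in the span of the images of the $T_1L_1^a$. So the $P_r(2)$ elements $T_1L_1^a$ and $L_1^aL_2^b$ with $a\le b$ are linearly dependent in $C_2$, and since $\dim C_2=P_r(2)$ by Theorem~\ref{thm:B}, they do not span it.
\end{remark}

\subsection{The filtration by degree in the last Jucys--Murphy element}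

The modules $D_b$ generalize as follows. For $1\le i\le n$ and $b\ge-1$ put
\[
H_i^{\le b}=H_{i-1}T_{i-1}H_{i-1}+\sum_{k=0}^bL_i^kH_{i-1}\ \subseteq H_i,
\]
where the first summand, the span of all products $hT_{i-1}h'$, is replaced by $0$ if $i=1$. This is an $H_{i-1}$-bimodule, because $L_i$ commutes with $H_{i-1}$, and it increases with $b$. In the group, the first summand accounts for the elements whose underlying permutation moves the point $i$, the second for those that fix it and give it color at most $b$.

\begin{lemma}\label{lem:filt}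
Let $1\le i\le n-1$.
\begin{enumerate}
\item[(a)] $L_{i+1}^bT_i$ and $T_iL_{i+1}^b$ lie in $H_{i+1}^{\le b}$ for $b\ge0$.
\item[(b)] If $b\ge-1$ and $y\in H_i^{\le b}$, then $T_iyT_i$, $T_iyT_i^{-1}$ and $T_i^{-1}yT_i$ lie in $H_{i+1}^{\le b}$.
\item[(c)] $H_j^{\le r-1}=H_j$ for $1\le j\le n$.
\item[(d)] If $a\ge0$, $1\le j\le m\le n-1$ and $G=T_mT_{m-1}\cdots T_j$, then $L_{m+1}^a-GL_j^aG^{-1}\in H_{m+1}^{\le a-1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) This is Lemma~\ref{lem:comm}(b).

(b) The elements $T_iy$ and $yT_i$ lie in $H_iT_iH_i\subseteq H_{i+1}^{\le b}$, and $T_i^{-1}$ is a combination of $T_i$ and $1$, so it suffices to treat $T_iyT_i$. If $y=hT_{i-1}h'$ with $i\ge2$ and $h,h'\in H_{i-1}$, then $h,h'$ commute with $T_i$ and $T_iyT_i=hT_iT_{i-1}T_ih'=hT_{i-1}T_iT_{i-1}h'\in H_iT_iH_i$. If $y=L_i^ch$ with $0\le c\le b$ and $h\in H_{i-1}$, then $T_iyT_i=T_iL_i^cT_ih$, and the second formula of Lemma~\ref{lem:comm}(b) gives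
\[
T_iL_i^cT_i=L_{i+1}^cT_i^2-(q-1)\sum_{k=1}^cL_i^{c-k}L_{i+1}^kT_i=qL_{i+1}^c+(q-1)L_{i+1}^cT_i-(q-1)\sum_{k=1}^cL_i^{c-k}L_{i+1}^kT_i ,
\]
which lies in the $H_i$-bimodule $H_{i+1}^{\le c}$ by (a).

(c) Induction on $j$. The case $j=1$ holds because $f$ is monic of degree $r$. Assume the claim for $j=i$ and let $M=H_{i+1}^{\le r-1}$, an $H_i$-bimodule containing $1$. We have $T_iL_{i+1}^cH_i\subseteq M$ for $c\le r-1$ by (a), and $T_iH_iT_iH_i=T_iH_i^{\le r-1}T_iH_i\subseteq M$ by (b). So $M$ is a left ideal of $H_{i+1}$ containing $1$.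

(d) For $j=m$ use Lemma~\ref{lem:comm}(c): by (a), $T_mL_{m+1}^kL_m^{a-k}\in H_{m+1}^{\le k}H_m\subseteq H_{m+1}^{\le a-1}$ for $k\le a-1$. For $j<m$, induction on $m$ gives $L_m^a-G'L_j^aG'^{-1}\in H_m^{\le a-1}$ with $G'=T_{m-1}\cdots T_j$. Conjugating by $T_m$ and applying (b) yields $T_mL_m^aT_m^{-1}-GL_j^aG^{-1}\in H_{m+1}^{\le a-1}$; add the case $j=m$.
\end{proof}

Part (b) is the tool that replaces conjugation in the group: moving a point from position $i$ to position $i+1$ does not raise the degree. Part (d) says that $L_{m+1}^a$ is a conjugate of $L_j^a$ up to terms of strictly smaller degree.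

\section{A spanning set of the twisted cocenter}\label{sec:span}

\subsection{Filtering by the top block}

For $n=2$ we used the chain of images of $D_{r-1}\supseteq\dots\supseteq D_{-1}$, and the last term was the image of $T_1H_1$, which can itself be filtered by the degree in $L_1$. In general we filter by the cycle through the point $n$. For $1\le\ell\le n$ and $-1\le b\le r-1$ let
\[
U(\ell,b)=\text{image in $C_n$ of }\ \gamma_{m,\ell}\,H_{m+1}^{\le b},\qquad m=n-\ell .
\]

\begin{lemma}\label{lem:chain}
Let $n\ge1$, $1\le\ell\le n$ and $m=n-\ell$.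
\begin{enumerate}
\item[(a)] $U(1,r-1)=C_n$ and $U(n,-1)=0$.
\item[(b)] $U(\ell,-1)=U(\ell+1,r-1)$ if $\ell<n$.
\item[(c)] $U(\ell,a)=U(\ell,a-1)+\operatorname{im}(B_{m;\ell,a}H_m)$ for $0\le a\le r-1$, where $\operatorname{im}$ is the image in $C_n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) holds by Lemma~\ref{lem:filt}(c) and because $H_1^{\le-1}=0$, and (c) is the definition. For (b) let $\gamma=\gamma_{m,\ell}$ and note $\gamma T_m=\gamma_{m-1,\ell+1}$. By Lemma~\ref{lem:filt}(c), $U(\ell+1,r-1)$ is the image of $\gamma T_mH_m\subseteq\gamma H_mT_mH_m$. Conversely, for $h,h'\in H_m$ we have $\gamma hT_mh'=h\gamma T_mh'\equiv\gamma T_mh'\sigma(h)\in\gamma T_mH_m$.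
\end{proof}

So there is a single chain
\begin{equation}\label{eq:chain}
C_n=U(1,r-1)\supseteq\dots\supseteq U(1,0)\supseteq U(1,-1)=U(2,r-1)\supseteq\dots\supseteq U(n,0)\supseteq U(n,-1)=0,
\end{equation}
whose steps are indexed by the blocks $(\ell,a)$ with $\ell\le n$, in increasing order for \eqref{eq:order}. This is where the order comes from. The step of $(\ell,a)$ is spanned by the elements with top block $(\ell,a)$ and an arbitrary element of $H_m$ below it. By induction on $n$ the element below can be taken to be a sorted $E_{s'}$, and the difficulty is the case where the last block of $s'$ is larger than $(\ell,a)$. We must then show that the product falls into the next term $U(\ell,a-1)$ of the chain.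

\subsection{The exchange lemma}

A block larger than $(\ell,a)$ has length at least $\ell$. If it ends at the point $m$, it therefore covers the interval $\{m-\ell+1,\dots,m\}$, which has the same size as the support $\{m+1,\dots,n\}$ of the top block, and we can conjugate by the permutation that swaps these two intervals. The top block moves down into $H_m$, where it does no harm. What moves up is a cycle of length $\ell$ followed either by a smaller power of a Jucys--Murphy element or by the generator that links it to the rest of a longer cycle; both possibilities are captured by the condition $y\in H_j^{\le a-1}$ below. For $n=2$ the lemma is the computation of Section~\ref{sub:n2}.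

\begin{lemma}\label{lem:exch}
Let $1\le\ell\le m$, $n=m+\ell$, $j=m-\ell+1$ and $0\le a\le r-1$. Put $\gamma=\gamma_{m,\ell}=T_{n-1}\cdots T_{m+1}$ and $\gamma'=\gamma_{m-\ell,\ell}=T_{m-1}\cdots T_j$. For every $y\in H_j^{\le a-1}$ the image of $\gamma L_{m+1}^a\,\gamma'y$ in $C_n$ lies in $U(\ell,a-1)$.
\end{lemma}

\begin{proof}
Let $\omega\in S_n$ fix $1,\dots,j-1$ and satisfy $\omega(i)=i+\ell$ for $j\le i\le m$ and $\omega(i)=i-\ell$ for $m<i\le n$; thus $\omega^2=1$. We need three properties of conjugation by $T_\omega$.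

\emph{It exchanges $\gamma$ and $\gamma'$.} For $1\le t\le\ell-1$ we have $\omega s_{m-\ell+t}=s_{m+t}\omega$ and $\omega s_{m+t}=s_{m-\ell+t}\omega$, and these permutations have length $\operatorname{len}(\omega)+1$ because $\omega$ is increasing on $\{j,\dots,m\}$ and on $\{m+1,\dots,n\}$. Hence $T_\omega T_{m-\ell+t}=T_{m+t}T_\omega$ and $T_\omega T_{m+t}=T_{m-\ell+t}T_\omega$, and so
\begin{equation}\label{eq:w1}
T_\omega^{-1}\gamma T_\omega=\gamma',\qquad T_\omega^{-1}\gamma'T_\omega=\gamma .
\end{equation}

\emph{On $H_j$ it only moves the point $j$ to $m+1$.} Let $g=s_ms_{m-1}\cdots s_j$. Then $g(j)=m+1$, $g(i)=i-1$ for $j<i\le m+1$, and $g$ fixes all other points; it has $m-j+1$ inversions, so $T_g=G:=T_m\cdots T_j$ and $T_{g^{-1}}=G^*:=T_j\cdots T_m$. Since $\omega(j)=m+1$, the permutation $\rho=g^{-1}\omega$ fixes $1,\dots,j$, and $g$ is increasing on $\{j+1,\dots,n\}$. By \eqref{eq:len} the lengths add in $\omega=g\rho$, hence also in $\omega=\omega^{-1}=\rho^{-1}g^{-1}$, and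
\[
T_\omega=GT_\rho=T_{\rho^{-1}}G^* .
\]
The elements $T_\rho$ and $T_{\rho^{-1}}$ are words in $T_{j+1},\dots,T_{n-1}$, so they commute with $H_j$, which contains $L_j$ and $y$. The first factorization and Lemma~\ref{lem:filt}(d) give
\begin{equation}\label{eq:w2}
L_{m+1}^a-T_\omega L_j^aT_\omega^{-1}=L_{m+1}^a-GL_j^aG^{-1}\in H_{m+1}^{\le a-1}.
\end{equation}
The second factorization and Lemma~\ref{lem:filt}(b), applied for $i=j,j+1,\dots,m$, give
\begin{equation}\label{eq:w3}
y':=T_\omega^{-1}yT_\omega=T_m^{-1}\cdots T_j^{-1}\,y\,T_j\cdots T_m\in H_{m+1}^{\le a-1}.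
\end{equation}

Now $\gamma'y\in H_m$, so by \eqref{eq:w2}
\[
\gamma L_{m+1}^a\gamma'y-\gamma T_\omega L_j^aT_\omega^{-1}\gamma'y\in\gamma H_{m+1}^{\le a-1}H_m=\gamma H_{m+1}^{\le a-1},
\]
whose image is $U(\ell,a-1)$. Since $\sigma(T_\omega)=T_\omega$, we may conjugate the second term, and \eqref{eq:rot}, \eqref{eq:w1}, \eqref{eq:w3} give
\[
\gamma T_\omega L_j^aT_\omega^{-1}\gamma'y\equiv(T_\omega^{-1}\gamma T_\omega)\,L_j^a\,(T_\omega^{-1}\gamma'T_\omega)(T_\omega^{-1}yT_\omega)=\gamma'L_j^a\,\gamma\,y'=\gamma\,(\gamma'L_j^a)\,y'.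
\]
The last equality holds because $\gamma'L_j^a\in H_m$ commutes with $\gamma$, and the result lies in $\gamma H_mH_{m+1}^{\le a-1}=\gamma H_{m+1}^{\le a-1}$.
\end{proof}

\begin{proposition}\label{prop:span}
$C_n$ is spanned over $R$ by the images of the $E_s$ with $s$ sorted of size $n$.
\end{proposition}

\begin{proof}
Induction on $n$; for $n=0$ the empty sequence gives $E_s=1$. Let $n\ge1$ and let $\Sigma\subseteq C_n$ be the span of the images of the sorted $E_s$. We climb the chain \eqref{eq:chain} from $0$ to $C_n$: assuming $U(\ell,a-1)\subseteq\Sigma$ for a block $\beta=(\ell,a)$ with $\ell\le n$, we show $U(\ell,a)\subseteq\Sigma$. Let $m=n-\ell$ and $B=B_{m;\beta}$. By Lemma~\ref{lem:chain}(c) it suffices to treat the image of $BH_m$. For $h,h'\in H_m$,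
\[
B(hh'-h'\sigma(h))=h\cdot Bh'-Bh'\cdot\sigma(h)\equiv0,
\]
so $h\mapsto Bh$ induces a linear map $C_m\to C_n$, and by induction the image of $BH_m$ is spanned by the images of the $BE_{s'}$ with $s'$ sorted of size $m$. If $s'$ is empty or its last block is $\le\beta$, then $BE_{s'}=E_{(s',\beta)}$ with $(s',\beta)$ sorted.

Otherwise the last block $(\ell',a')$ of $s'$ is larger than $\beta$; in particular $\ell\le\ell'\le m$. Write $E_{s'}=B_{m';\ell',a'}w$ with $m'=m-\ell'$ and $w\in H_{m'}$, and let $j,\gamma,\gamma'$ be as in Lemma~\ref{lem:exch}. If $\ell'=\ell$ and $a'<a$, then $m'=j-1$ and $E_{s'}=\gamma'y$ with $y=L_j^{a'}w\in H_j^{\le a-1}$. If $\ell'>\ell$, then $1\le m'+1\le j-1$ and $E_{s'}=\gamma'y$ with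
\[
y=T_{j-1}\cdot T_{j-2}\cdots T_{m'+1}L_{m'+1}^{a'}w\in T_{j-1}H_{j-1}\subseteq H_j^{\le-1}\subseteq H_j^{\le a-1}.
\]
In both cases $BE_{s'}=\gamma L_{m+1}^a\gamma'y$ has image in $U(\ell,a-1)\subseteq\Sigma$ by Lemma~\ref{lem:exch}.
\end{proof}

\subsection{Vanishing}

So far $\zeta$ has played no role, and the $\kappa_i$ were arbitrary. The two centralizer elements found in the group case have exact analogues in $H_n$.

\begin{lemma}\label{lem:vanish}
Assume that all $\kappa_i$ are units, and let $s=(\beta_1,\dots,\beta_N)$ have size $n$, with $\beta_i=(\ell_i,a_i)$. Then $(1-\zeta^{a_i})E_s\equiv0$ and $(1-\zeta^{\ell_i})E_s\equiv0$ for all $i$.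
\end{lemma}

\begin{proof}
Let $B_i=B_{m_i;\beta_i}$ and $E_s=B_iE'$, where $E'$ is the product of the other factors and commutes with $B_i$. Since $\sigma(B_i)=\zeta^{a_i}B_i$, we get $E_s=B_iE'\equiv E'\sigma(B_i)=\zeta^{a_i}E_s$.

Let $z=L_{m_i+1}\cdots L_{m_i+\ell_i}$, which is invertible because $T_0$ and all $T_j$ are. By Lemma~\ref{lem:comm}(a) it commutes with $L_{m_i+1}$ and with each $T_t$, $m_i<t<m_i+\ell_i$, since $z$ is the product of $L_tL_{t+1}$ and other $L_{t'}$; so $z$ commutes with $B_i$. It commutes with $B_{i'}$ for $i'<i$ because $B_{i'}\in H_{m_i}$, and for $i'>i$ because $z\in H_{m_{i'}}$. As $\sigma(z)=\zeta^{\ell_i}z$, we get $E_s=z(z^{-1}E_s)\equiv z^{-1}E_s\sigma(z)=\zeta^{\ell_i}E_s$.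
\end{proof}

\begin{corollary}\label{cor:good}
Assume that all $\kappa_i$ are units, $e\mid r$, and $\zeta$ is a strictly primitive $e$-th root of unity. Then $C_n$ is spanned by the images of the $E_s$ with $s$ $e$-good of size $n$. There are $P_{r/e}(n/e)$ such $s$.
\end{corollary}

\begin{proof}
If $e\nmid t$, then $1-\zeta^t$ is a unit, so Lemma~\ref{lem:vanish} kills every $E_s$ with a length or color not divisible by $e$; apply Proposition~\ref{prop:span}. A sorted sequence is the same as a multiset of blocks. The $e$-good ones are the multisets of pairs $(e\ell^0,ea^0)$ with $\ell^0\ge1$, $0\le a^0<r/e$ and $\sum\ell^0=n/e$. Collecting, for each $a^0$, the corresponding $\ell^0$ into a partition gives a bijection with the $(r/e)$-multipartitions of $n/e$.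
\end{proof}

\begin{remark}
Both hypotheses are needed. For $H_1=K[T_0]/(T_0^p)$ as in Example~\ref{ex:n1}, the twisted commutators are spanned by the $(1-\varepsilon^a)T_0^{a+b}$, so $1=E_{((1,0))}$ survives in $C_1$: the second relation of Lemma~\ref{lem:vanish} fails. For $R=\mathbb Z$, $\zeta=-1$, $f=X^2-1$ and $n=1$, the twisted commutators form the ideal generated by $2T_0$, so $C_1\cong(\mathbb Z/2\mathbb Z)^2$ is not free: here $1-\zeta$ is not a unit.
\end{remark}

\section{The separated semisimple case}\label{sec:ss}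

To see that the spanning set of Corollary~\ref{cor:good} is not too large we compute twisted centers for generic parameters. Let $F$ be a field containing a primitive $p$-th root of unity $\varepsilon$, let $r=pd$ and $I=\mathbb Z/p\mathbb Z\times\{1,\dots,d\}$. Let $q\in F^\times$ and $\kappa_{(i,j)}=\varepsilon^iQ_j$ for $(i,j)\in I$, with $Q_j\in F^\times$. We call these parameters \emph{separated} if $q$ is not a root of unity and
\begin{equation}\label{eq:sep}
\kappa_\mu q^c\ne\kappa_{\mu'}\qquad\text{for }\mu\ne\mu'\text{ in }I\text{ and }|c|<n.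
\end{equation}
Assume this, and let $H=H_n(F)$, $\sigma=\sigma_\varepsilon$ and $H_{(0)}=\{h\mid\sigma(h)=h\}$.

We index the components of an $r$-multipartition $\lambda=(\lambda^{(\mu)})_{\mu\in I}$ by $I$. A node of $\lambda$ is a box of one of the Young diagrams $\lambda^{(\mu)}$; its content is $c=\text{column}-\text{row}$ and its residue is $\kappa_\mu q^c$. A standard $\lambda$-tableau $\mathfrak t$ is a filling of the nodes with $1,\dots,n$, each used once, increasing along rows and columns in each component; $\operatorname{res}_{\mathfrak t}(i)$ is the residue of the node containing $i$.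

\medskip
\noindent\textbf{Semisimple representation theory} (Ariki--Koike \cite{AK}, Ariki \cite{Ar}). For separated parameters $H$ is split semisimple. Its simple modules $S(\lambda)$ are indexed by the $r$-multipartitions $\lambda$ of $n$, and $S(\lambda)$ has a basis $v_{\mathfrak t}$, indexed by the standard $\lambda$-tableaux, with $L_iv_{\mathfrak t}=\operatorname{res}_{\mathfrak t}(i)v_{\mathfrak t}$.

\begin{example}
The parameters of $\mathcal H_{r,n}(\mathbb K)$ are separated, which explains the exponents $jn$. The element $x+\xi$ is transcendental over $K$. If $(x^{jn}+Q_j)\varepsilon^i(x+\xi)^c=(x^{j'n}+Q_{j'})\varepsilon^{i'}$ with $|c|<n$, then comparing degrees in $x$ gives $c=(j'-j)n$, so $c=0$, $j=j'$ and $i=i'$ in $\mathbb Z/p\mathbb Z$.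
\end{example}

For $k\in\mathbb Z/p\mathbb Z$ let $\lambda[k]$ be the multipartition with $\lambda[k]^{(i+k,j)}=\lambda^{(i,j)}$, and let $1_\lambda\in H$ be the central idempotent that acts as $1$ on $S(\lambda)$ and as $0$ on the other simple modules.

\begin{lemma}\label{lem:shift}
$\sigma^k(1_\lambda)=1_{\lambda[-k]}$.
\end{lemma}

\begin{proof}
First, two standard tableaux with $n$ nodes, of any shapes, that have the same residue sequence are equal. By induction on the entries it suffices to show that distinct addable nodes of a multipartition $\nu$ with $|\nu|\le n-1$ have distinct residues. In one component their contents differ, and $q$ is not a root of unity. An addable node of a partition $\alpha$ has content of absolute value at most $|\alpha|$, so in components $\mu\ne\mu'$ the contents differ by at most $|\nu^{(\mu)}|+|\nu^{(\mu')}|\le n-1$, and \eqref{eq:sep} applies.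

Let $S(\lambda)^{\sigma^k}$ be $S(\lambda)$ with $h$ acting as $\sigma^k(h)$. It is simple, say isomorphic to $S(\lambda')$. On $v_{\mathfrak t}$ the element $L_i$ now acts by $\varepsilon^k\operatorname{res}_{\mathfrak t}(i)$, and this is the residue sequence of the $\lambda[k]$-tableau obtained by moving each component $(i',j)$ of $\mathfrak t$ to position $(i'+k,j)$. The sequences of simultaneous eigenvalues of $L_1,\dots,L_n$ on $S(\lambda')$ are the residue sequences of the standard $\lambda'$-tableaux, so $\lambda'=\lambda[k]$ by the first paragraph. Therefore $\sigma^k(1_\lambda)$ acts on $S(\nu)$ as $1_\lambda$ acts on $S(\nu[k])$, which is the claim.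
\end{proof}

\begin{proposition}\label{prop:ss}
For separated parameters, $k\in\mathbb Z/p\mathbb Z$ and $e=p/\gcd(p,k)$,
\begin{gather}
\dim_FZ_{\sigma^k}(H)=P_{r/e}(n/e),\label{eq:ss1}\\
\sum_{k'\in\mathbb Z/p\mathbb Z}\dim_F\big(Z_{\sigma^{k'}}(H)\cap H_{(0)}\big)=\frac1p\sum_{t\mid\gcd(p,n)}J_2(t)P_{r/t}(n/t).\label{eq:ss2}
\end{gather}
\end{proposition}

\begin{proof}
A subgroup of order $t$ of $\mathbb Z/p\mathbb Z$ acts on $I$ with $r/t$ orbits of size $t$. A multipartition is fixed by it if and only if its components are constant along the orbits, so there are $P_{r/t}(n/t)$ fixed multipartitions of $n$. In particular $\operatorname{Fix}(k)=\{\lambda\mid\lambda[k]=\lambda\}$ has $P_{r/e}(n/e)$ elements.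

Let $z\in Z_{\sigma^k}(H)$. Then $z1_\lambda=1_{\lambda[-k]}z$, and multiplying by $1_\lambda$ gives $z1_\lambda=0$ for $\lambda\notin\operatorname{Fix}(k)$. If $\lambda\in\operatorname{Fix}(k)$, then $\sigma^k$ restricts to an automorphism of the matrix algebra $H1_\lambda$, which by the Skolem--Noether theorem is $h\mapsto u_\lambda hu_\lambda^{-1}$ for a unit $u_\lambda$ of $H1_\lambda$. An element $z_\lambda\in H1_\lambda$ satisfies $z_\lambda h=\sigma^k(h)z_\lambda$ for $h\in H1_\lambda$ if and only if $u_\lambda^{-1}z_\lambda$ is a scalar, and for $h\in H1_\nu$, $\nu\ne\lambda$, both sides vanish since $\nu[-k]\ne\lambda$. Thus $Z_{\sigma^k}(H)=\bigoplus_{\lambda\in\operatorname{Fix}(k)}Fu_\lambda$, which proves \eqref{eq:ss1}.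

The automorphism $\sigma$ preserves $Z_{\sigma^k}(H)$ and maps the line $Fu_\lambda$ to $Fu_{\lambda[-1]}$. Let $\lambda\in\operatorname{Fix}(k)$ and let its stabilizer in $\mathbb Z/p\mathbb Z$ be generated by $g\mid p$, so that its orbit has $g$ elements. A $\sigma$-fixed vector supported on this orbit has the form $\sum_{i=0}^{g-1}\sigma^i(z_\lambda)$ with $z_\lambda\in Fu_\lambda$, and such a sum is fixed if and only if $\sigma^g(z_\lambda)=z_\lambda$. A priori $\sigma^g$ could act on the line by a nontrivial scalar, but it does not: if $\sigma^g$ acts on $H1_\lambda$ as conjugation by $u$ and $k\equiv gt$, then $\sigma^k$ acts as conjugation by $u^t$, so $Fu_\lambda=Fu^t$ and $\sigma^g(u^t)=uu^tu^{-1}=u^t$. Each orbit therefore contributes one dimension, and Burnside's orbit-counting lemma gives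
\[
\dim_F\big(Z_{\sigma^k}(H)\cap H_{(0)}\big)=\frac1p\sum_{l\in\mathbb Z/p\mathbb Z}|\operatorname{Fix}(k)\cap\operatorname{Fix}(l)|.
\]
If $k$ and $l$ generate the subgroup of order $t$, the summand is $P_{r/t}(n/t)$, which vanishes unless $t\mid n$. The number of pairs generating a cyclic group of order $t=\prod\pi^{a_\pi}$ is $\prod(\pi^{2a_\pi}-\pi^{2a_\pi-2})=J_2(t)$ by the Chinese remainder theorem. Summing over $k$ gives \eqref{eq:ss2}.
\end{proof}

\section{The subalgebra of type $G(r,p,n)$}\label{sec:sub}

Let $R$ be a commutative ring with a strictly primitive $p$-th root of unity $\varepsilon$, let $r=pd$, and let $H=H_n(R)$ have parameters $q$ and $Q_j\varepsilon^i$ with $q,Q_j\in R^\times$. Put $\sigma=\sigma_\varepsilon$ and $A=H_{r,p,n}(R)$. By Lemma~\ref{lem:roots}(c), $H=\bigoplus_jH_{(j)}$ with $H_{(j)}=\{h\mid\sigma(h)=\varepsilon^jh\}$. A central element of $A$ need not commute with $T_0$; decomposing it under conjugation by $T_0$ produces twisted central elements of $H$.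

\begin{proposition}\label{prop:sub}
$A=H_{(0)}$ and $Z(A)=\bigoplus_{k\in\mathbb Z/p\mathbb Z}\big(Z_{\sigma^k}(H)\cap H_{(0)}\big)$.
\end{proposition}

\begin{proof}
We first show $T_0AT_0^{-1}=A$. The generators $T_0^p$ and $T_i$ ($i\ge2$) commute with $T_0$. Let $n\ge2$. We have $T_0^{-1}T_1T_0=T_u$ and $T_0T_uT_0^{-1}=T_1$. The product $T_uT_1=T_0^{-1}(T_1T_0T_1)$ commutes with $T_0$; conjugating it by $T_0^{-1}$ and by $T_0$ gives
\begin{equation}\label{eq:Tu}
T_0^{-1}T_uT_0\cdot T_u=T_uT_1,\qquad T_1\cdot T_0T_1T_0^{-1}=T_uT_1 .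
\end{equation}
Both $T_1$ and $T_u$ satisfy the quadratic relation, so their inverses lie in $A$, and hence $T_0^{-1}T_uT_0=T_uT_1T_u^{-1}$ and $T_0T_1T_0^{-1}=T_1^{-1}T_uT_1$ lie in $A$. So conjugation by $T_0^{\pm1}$ maps $A$ into $A$.

Since moreover $T_0^p\in A$, the sum $\sum_{j=0}^{p-1}AT_0^j$ is a subalgebra. It contains all $T_i$, so it equals $H$. The generators of $A$ are fixed by $\sigma$, so $AT_0^j\subseteq H_{(j)}$, and comparing with $H=\bigoplus_jH_{(j)}$ gives $A=H_{(0)}$.

The map $z\mapsto T_0^{-1}zT_0$ preserves $Z(A)$, and its $p$-th power is the identity there because $T_0^p\in A$. By Lemma~\ref{lem:roots}(c), $Z(A)$ is the direct sum of the $Z_k=\{z\in Z(A)\mid zT_0=\varepsilon^kT_0z\}$. For $z\in A$, the set of $h\in H$ with $zh=\sigma^k(h)z$ is a subalgebra; it equals $H$ if and only if it contains $A$ and $T_0$, and since $\sigma^k$ fixes $A$ pointwise this means $z\in Z_k$. Thus $Z_k=Z_{\sigma^k}(H)\cap H_{(0)}$.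
\end{proof}

In the group case of the introduction, $H_{(0)}$ is the group algebra of the kernel of the character $T_0\mapsto\varepsilon$, $T_i\mapsto1$, which is the group $G(r,p,n)$ of those matrices in $G(r,1,n)$ for which the product of the nonzero entries is an $(r/p)$-th root of unity.

\begin{example}
Let $R$ be a field, $p=2$, $d=1$, $n=2$, so $\varepsilon=-1$ and $T_0^2=Q_1^2$ is a scalar. Conjugation by $T_0$ swaps $T_1$ and $T_u$, so \eqref{eq:Tu} gives $T_1T_u=T_uT_1$: the algebra $A$ is commutative and spanned by $1,T_1,T_u,T_1T_u$. It has dimension $4$, the number of basis elements $L_1^{c_1}L_2^{c_2}T_w$ with $c_1+c_2$ even; it is the Hecke algebra of type $A_1\times A_1$. The formula of Theorem~\ref{thm:B}(3) gives $\frac12(P_2(2)+J_2(2)P_1(1))=\frac12(5+3)=4$. The decomposition of Proposition~\ref{prop:sub} has $Z_0$ spanned by $1,\ T_1+T_u,\ T_1T_u$ and $Z_1$ spanned by $T_1-T_u$, which also spans $Z_\sigma(H)$, of dimension $P_1(1)=1$.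
\end{example}

\section{Proofs of the main theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\mathbb A=\mathbb Z[\zeta_e,1/e][\mathbf q^{\pm1},\mathbf Q_1^{\pm1},\dots,\mathbf Q_{r/e}^{\pm1}]$ with indeterminates $\mathbf q,\mathbf Q_j$, let $F$ be the fraction field of this domain, and let $H_n(\mathbb A)$ have parameters $\mathbf q$ and $\mathbf Q_j\zeta_e^i$. By Lemma~\ref{lem:roots}(a) the hypotheses of the theorem hold for $\mathbb A$, and there is a homomorphism $\mathbb A\to R$ sending $\zeta_e,\mathbf q,\mathbf Q_j$ to $\zeta,q,Q_j$. The presentation shows $H_n(R)=R\otimes_{\mathbb A}H_n(\mathbb A)$, compatibly with $\sigma$ and with the elements $E_s$. Over $F$ the parameters are separated in the sense of Section~\ref{sec:ss}, with $e,\zeta_e$ in place of $p,\varepsilon$: as $\mathbf q,\mathbf Q_1,\dots,\mathbf Q_{r/e}$ are algebraically independent, $\mathbf q$ is not a root of unity, and $\zeta_e^i\mathbf Q_j\mathbf q^c=\zeta_e^{i'}\mathbf Q_{j'}$ forces $j=j'$, $c=0$ and $i\equiv i'$. Let $N=P_{r/e}(n/e)$.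

(1) By Corollary~\ref{cor:good}, $C_\sigma(H_n(\mathbb A))$ is spanned by the images of the $N$ elements $E_s$ with $s$ $e$-good. The split semisimple algebra $H_n(F)$ is symmetric, the sum of its matrix traces being a symmetrizing form, so Lemma~\ref{lem:dual}(b) and \eqref{eq:ss1} with $k=1$ give $\dim_FC_\sigma(H_n(F))=N$. By Lemma~\ref{lem:dual}(a) the $N$ elements span this space, so they are linearly independent over $F$. A linear relation over $\mathbb A$ would give one over $F$ with the same coefficients, so they form an $\mathbb A$-basis of $C_\sigma(H_n(\mathbb A))$. Lemma~\ref{lem:dual}(a) transports this basis to $R$.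

(2) By the symmetry theorem $H_n(\mathbb A)$ has a symmetrizing form, and base change gives one on $H_n(R)$. Apply Lemma~\ref{lem:dual}(c) and (1).

(3) Write $p=e$, $\varepsilon=\zeta$, $H=H_n(R)$, and fix $k$. By Lemma~\ref{lem:roots}(b), $\varepsilon^k$ is strictly primitive of order $e_k=p/\gcd(p,k)$ and the cyclotomic parameters can be written as $Q'_{j}(\varepsilon^k)^i$ with $1\le i\le e_k$, $1\le j\le r/e_k$ and units $Q'_j$. So (2) applies to $\sigma^k=\sigma_{\varepsilon^k}$: the module $Z_{\sigma^k}(H)$ is free of finite rank and commutes with base change, compatibly with the action of $\sigma$. By Lemma~\ref{lem:roots}(c), $Z_{\sigma^k}(H)\cap H_{(0)}$ is the image of the idempotent $\eta_0=\frac1p\sum_l\sigma^l$ on this module. It is therefore a direct summand, hence finitely generated projective, and it commutes with base change because images of idempotents do. By Proposition~\ref{prop:sub} the same holds for $Z(H_{r,p,n}(R))$. A finitely generated projective module over the domain $\mathbb A$ has constant rank, equal to the dimension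 of its base change to $F$; for $Z(H_{r,p,n}(\mathbb A))$ this dimension is given by Proposition~\ref{prop:sub} and \eqref{eq:ss2}. Finally $Z(H_{r,p,n}(R))\cong R\otimes_{\mathbb A}Z(H_{r,p,n}(\mathbb A))$ has the same constant rank.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $F\in\{K,\mathbb K\}$. The Hecke parameter, $\xi$ or $x+\xi$, and the elements $Q_j$ or $x^{jn}+Q_j$ are nonzero, hence units of $F$, and $\varepsilon$ is a strictly primitive $p$-th root of unity in $F$. The second formula is Theorem~\ref{thm:B}(3) for $R=F$ and $\zeta=\varepsilon$. For the first, Lemma~\ref{lem:roots}(b) puts the cyclotomic parameters in the form required by Theorem~\ref{thm:B} for $\zeta=\varepsilon^k$, which has order $e$, and Theorem~\ref{thm:B}(2) gives $\dim_FZ_{\sigma^k}(\mathcal H_{r,n}(F))=P_{r/e}(n/e)$. Neither answer depends on $F$, so the conjecture holds.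
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ar} Ariki, J. Algebra \textbf{169} (1994).

\bibitem{AK} Ariki and Koike, Adv. Math. \textbf{106} (1994).

\bibitem{HW} Jun Hu and Shixuan Wang, \emph{Seminormal basis for the cyclotomic Hecke algebra of type $G(r,p,n)$}, arXiv:2410.13158 (2024).

\bibitem{MM} Malle and Mathas, J. Algebra \textbf{205} (1998).

\end{thebibliography}
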